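# Non-compact operators without complemented copies of $\ell_1$ in the projective tensor product

## 1. The diagonal of $\ell_2\widehat\otimes_\pi\ell_2$

Scalars are real or complex throughout; every argument covers both cases. All dual pairings are bilinear, so $\ell_2^*=\ell_2$ through $\langle x,y\rangle=\sum_n x_ny_n$.

Recall the projective tensor product. On the algebraic tensor product $X\otimes Y$ of two Banach spaces put $\|u\|_\pi=\inf\sum_i\|x_i\|\|y_i\|$, the infimum over all finite representations $u=\sum_i x_i\otimes y_i$. The completion is $X\widehat\otimes_\pi Y$. A bounded bilinear map $B:X\times Y\to V$ induces a bounded operator $X\widehat\otimes_\pi Y\to V$ of the same norm with $x\otimes y\mapsto B(x,y)$. With $V$ the scalar field this gives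
$$(X\widehat\otimes_\pi Y)^*=\mathcal L(X,Y^*),\qquad \langle T,x\otimes y\rangle=\langle T(x),y\rangle. \tag{1}$$
Here $\mathcal L(X,Y^*)$ is the space of bounded operators; $\mathcal K(X,Y^*)$ denotes the compact ones.

Take $X=Y=\ell_2$ and look at the vectors $e_n\otimes e_n$. The triangle inequality gives $\|\sum a_ne_n\otimes e_n\|_\pi\le\sum|a_n|$. For the converse, test against the diagonal operator $D$ with unimodular entries $d_n$ satisfying $d_na_n=|a_n|$: it has norm 1, and $\langle D,\sum a_ne_n\otimes e_n\rangle=\sum|a_n|$. So the $e_n\otimes e_n$ span $\ell_1$ isometrically. This copy is also complemented. The bilinear map $(x,y)\mapsto(x_ny_n)_n$ goes into $\ell_1$ by Cauchy–Schwarz, so it induces $Q:\ell_2\widehat\otimes_\pi\ell_2\to\ell_1$. With $R:\ell_1\to\ell_2\widehat\otimes_\pi\ell_2$, $Re_n=e_n\otimes e_n$, we have $QR=I$, and $RQ$ is a projection onto the span.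

On the dual side, $\mathcal L(\ell_2,\ell_2)$ contains a non-compact operator, the identity. Is it a coincidence that the two phenomena occur together? Try $X=\ell_p$, $Y=\ell_q$ with $1<p,q<\infty$ and conjugate exponents $p',q'$. If $q\le p'$, then $p\le q'$, the inclusion $\ell_p\to\ell_{q'}=Y^*$ is not compact, and
$$\sum|x_ny_n|\le\|x\|_p\|y\|_{p'}\le\|x\|_p\|y\|_q$$
shows that the same maps $Q,R$ exist, so $\ell_1$ is complemented in $\ell_p\widehat\otimes_\pi\ell_q$. If $q>p'$, then $q'<p$, and Pitt's theorem says that every operator $\ell_p\to\ell_{q'}$ is compact. So in this family a non-compact operator always comes with a complemented $\ell_1$.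

The following problem is posed in José Rodríguez, Abraham Rueda Zoca, "Weak precompactness in projective tensor products", arXiv:2305.06089 (2023).

**Problem.** Suppose that $X\widehat\otimes_\pi Y$ contains no complemented subspace isomorphic to $\ell_1$. Does $\mathcal L(X,Y^*)=\mathcal K(X,Y^*)$ hold? What if, in addition, $X$ or $Y^*$ has the approximation property?

Recall that $Z$ has the approximation property if the identity is a limit, uniformly on compact sets, of finite-rank operators, and the metric approximation property if these can be chosen with norm at most 1. A space with a monotone Schauder basis has the metric one: the partial sum projections have norm at most 1 and converge pointwise, hence uniformly on compact sets.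

The answer to both questions is no. We shall build a counterexample with reflexive spaces and monotone bases, and then describe how far it reaches.

## 2. Complemented $\ell_1$ below, $c_0$ above, and the role of unconditionality

Write $V\supset W$ if $V$ contains an isomorphic copy of $W$, and $V\supset_cW$ if it contains a complemented copy.

If $V\supset_c\ell_1$, composing a projection with an isomorphism gives a surjection $Q:V\to\ell_1$. Then $Q^*$ is an isomorphic embedding of $\ell_\infty$ into $V^*$. Hence
$$V\supset_c\ell_1\ \Longrightarrow\ V^*\supset\ell_\infty\supset c_0. \tag{2}$$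
There is a converse. We shall cite as **[BP]** two theorems of Bessaga and Pełczyński (Studia Math. 17 (1958)). First, if $Z\not\supset c_0$, then every weakly unconditionally Cauchy series in $Z$ converges unconditionally. Here $\sum z_k$ is weakly unconditionally Cauchy if $\sum|z^*(z_k)|<\infty$ for all $z^*\in Z^*$; this holds as soon as all finite sums $\sum_{k\le N}\varepsilon_kz_k$ with signs $\varepsilon_k=\pm1$ are bounded by one constant (split $z^*(z_k)$ into real and imaginary parts and choose signs). Second, if $V^*\supset c_0$, then $V\supset_c\ell_1$.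

So the problem asks: does a non-compact operator $T:X\to Y^*$ force $c_0$ into $\mathcal L(X,Y^*)$? The sensible first attempt is to cut $T$ into pieces. An *unconditional finite-dimensional expansion of the identity* of $Z$ is a sequence of finite-rank $P_n\in\mathcal L(Z)$ with $z=\sum_nP_nz$ unconditionally for every $z$; for example, the coordinate projections of an unconditional basis.

**Known result.** If $X$ or $Y^*$ admits an unconditional finite-dimensional expansion of the identity and $X\widehat\otimes_\pi Y\not\supset_c\ell_1$, then $\mathcal L(X,Y^*)=\mathcal K(X,Y^*)$.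

*Proof.* Let $(P_n)$ be the expansion for $X$, and let $T:X\to Y^*$ be non-compact. For each $x$ the finite sums $\sum_{n\in F}\varepsilon_nP_nx$ are bounded because the series is unconditionally convergent, so by uniform boundedness
$$\Big\|\sum_{n\in F}\varepsilon_nP_n\Big\|\le K\quad\text{for all finite }F\text{ and all signs}. \tag{3}$$
The operators $T\sum_{n\le N}P_n$ have finite rank and converge pointwise to $T$. They are not Cauchy in norm, since otherwise their norm limit would be $T$, which would then be compact. So there are $\delta>0$ and successive disjoint intervals $I_j$ such that $T_j=T\sum_{n\in I_j}P_n$ has norm at least $\delta$. By (3), $\|\sum_{j\le N}\varepsilon_jT_j\|\le K\|T\|$. Thus $\sum T_j$ is weakly unconditionally Cauchy and does not converge. By [BP], $\mathcal L(X,Y^*)\supset c_0$ and then $X\widehat\otimes_\pi Y\supset_c\ell_1$. If the expansion is given on $Y^*$, use $P_nT$ in place of $TP_n$. $\square$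

With a Schauder basis in place of the expansion, everything survives except one line: the blocks $T_j$ still exist, but (3) is gone and nothing bounds $\sum\varepsilon_jT_j$. The approximation property does not bound these sums either. So to refute the implication we want a non-compact operator $X\to Z=Y^*$ while $\mathcal L(X,Z)\not\supset c_0$, and neither $X$ nor $Z$ may have an unconditional finite-dimensional expansion of the identity. We need a way to exclude $c_0$ from a space of operators.

## 3. U2-sequences, the Orlicz property, and a criterion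

**Definition (U2-sequence).** A U2-sequence in $Z$ is a sequence $(z_k)$ with $\inf_k\|z_k\|>0$ such that, for some constant $C$,
$$\Big\|\sum a_kz_k\Big\|\le C\|a\|_2\quad\text{for all finitely supported scalar sequences }a. \tag{4}$$

Subsequences of U2-sequences are U2-sequences, and so is the normalization $(z_k/\|z_k\|)$, with constant $C/\inf_k\|z_k\|$. The unit bases of $\ell_r$, $r\ge2$, and of $c_0$ are U2-sequences, since $\|a\|_r\le\|a\|_2$. For $1<r<2$ the space $\ell_r$ has none: a U2-sequence would define a bounded $S:\ell_2\to\ell_r$, $Se_k=z_k$, which is compact by Pitt's theorem; but $e_k\to0$ weakly would then give $\|z_k\|\to0$.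

**Definition (Orlicz property).** $Z$ has the Orlicz property if there is $c$ such that, for all finite families in $Z$,
$$\Big(\sum_{k\le N}\|z_k\|^2\Big)^{1/2}\le c\max_{\varepsilon\in\{-1,1\}^N}\Big\|\sum_{k\le N}\varepsilon_kz_k\Big\|. \tag{5}$$

Write $\mathrm{Av}_\varepsilon$ for the average over $\varepsilon\in\{-1,1\}^N$. In $\ell_2$ one has $\mathrm{Av}_\varepsilon\|\sum\varepsilon_kz_k\|^2=\sum\|z_k\|^2$, so (5) holds with $c=1$. Cotype 2, which means (5) with $(\mathrm{Av}_\varepsilon\|\sum\varepsilon_kz_k\|^2)^{1/2}$ on the right, implies the Orlicz property. The space $c_0$ fails it: for $e_1,\dots,e_N$ the left side is $\sqrt N$ and the maximum is $1$.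

**Lemma 1.** If $X^*$ has the Orlicz property and $Z$ has no U2-sequence, then $\mathcal L(X,Z)\not\supset c_0$.

*Proof.* Suppose $(T_k)\subset\mathcal L(X,Z)$ is equivalent to the unit basis of $c_0$. Then there are $\delta>0$ and $K$ with $\|T_k\|>\delta$ and $\|\sum_{k\le N}\varepsilon_kT_k\|\le K$ for all $N$ and all signs. For $z^*\in Z^*$ the vectors $T_k^*z^*\in X^*$ satisfy $\|\sum_{k\le N}\varepsilon_kT_k^*z^*\|\le K\|z^*\|$, so the Orlicz property of $X^*$ gives
$$\Big(\sum_k\|T_k^*z^*\|^2\Big)^{1/2}\le cK\|z^*\|.$$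
Pick $x_k$ in the unit ball $B_X$ with $\|T_kx_k\|>\delta$. For finitely supported $a$ and $z^*\in B_{Z^*}$,
$$\Big|z^*\Big(\sum a_kT_kx_k\Big)\Big|\le\sum|a_k|\,|(T_k^*z^*)(x_k)|\le\sum|a_k|\,\|T_k^*z^*\|\le cK\|a\|_2 .$$
So $(T_kx_k)$ is a U2-sequence in $Z$, a contradiction. $\square$

We shall see that $C[0,1]^*$ has the Orlicz property. So for $X=C[0,1]$ we look for a reflexive $Z$ without U2-sequences that receives a non-compact operator from $C[0,1]$; then $Y=Z^*$ does the job. Two obvious choices fail, for opposite reasons.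

*The choice $Z=\ell_r$, $1<r<2$.* It has no U2-sequence, so Lemma 1 gives $\mathcal L(C[0,1],\ell_r)\not\supset c_0$. But $\ell_r$ has an unconditional basis, so by (2) and the known result every operator $C[0,1]\to\ell_r$ is compact.

*The choice $Z=L_p=L_p[0,1]$, $2\le p<\infty$.* The inclusion $C[0,1]\to L_p$ is not compact: the functions $\cos(2\pi kt)$ have mutual $L_2$-distance $1$. But there is a complemented $\ell_1$ in $C[0,1]\widehat\otimes_\pi L_{p'}$. Let $c_n(t)=\sqrt2\cos(2\pi nt)$, an orthonormal sequence in $L_2$, and $A'f=(\int fc_n)_n$, so that $A':C[0,1]\to\ell_2$ is bounded and $A'c_n=e_n$. Let $A_n$ be disjoint sets of positive measure $|A_n|$ and $B'g=(|A_n|^{-1/p}\int_{A_n}g)_n$. By Hölder, $|A_n|^{-1/p}|\int_{A_n}g|\le\|g\chi_{A_n}\|_{p'}$, so $B'$ maps $L_{p'}$ into $\ell_{p'}\subset\ell_2$; and $y_n=|A_n|^{-1/p'}\chi_{A_n}$ has norm 1 and $B'y_n=e_n$. As in Section 1, $Q(f\otimes g)=((A'f)_n(B'g)_n)_n$ and $Re_n=c_n\otimes y_n$ satisfy $QR=I_{\ell_1}$.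

The space $L_p$, $p>2$, has two visible kinds of U2-sequences. *Concentrated* ones tend to zero in $L_2$, like normalized indicators of disjoint small sets, and they behave like the $\ell_p$ basis. *Spread* ones are bounded below in $L_2$, like independent Gaussian variables. We want a norm that destroys both kinds and still admits $C[0,1]$.

## 4. Mixing all the $L_p$ norms

A spread sequence pays a price in $L_p$. If $(g_k)$ are independent standard Gaussians realized on $[0,1]$ and $\gamma_p$ is the $L_p$ norm of one of them, then $\|\sum a_kg_k\|_p=\gamma_p\|a\|_2$ for real $a$, and $\gamma_p$ grows like $\sqrt p$. We shall see that every spread sequence pays at least this much, up to constants. So combine the norms $\|\cdot\|_{p_n}$, $p_n\to\infty$, with weights $w_n$ that are small enough to keep bounded functions in the space, but with $w_n\sqrt{p_n}$ unbounded. Combine them in $\ell_r$: a concentrated sequence then escapes through the coordinates and behaves like the $\ell_r$ basis, which is not U2 if $r<2$.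

**Definition (the spaces $E(p,w,r)$).** Let $1<r<\infty$, $p=(p_n)$ with $2\le p_n<\infty$ and $p_n\to\infty$, and $w=(w_n)$ with $w_n>0$ and $\sum w_n^r<\infty$. Then $E(p,w,r)$ is the space of (classes of) measurable $f$ on $[0,1]$ with
$$\|f\|_E=\Big(\sum_{n\ge1}\big(w_n\|f\|_{p_n}\big)^r\Big)^{1/r}<\infty. \tag{6}$$
Put $p_n=64^n$ and
$$E_1=E\big((64^n),(2^{-n}),2\big),\qquad E_2=E\big((64^n),(4^{-n}),\tfrac32\big),\qquad Y_0=E_2^*.$$

For example, every function with values $\pm1$ has norm $(\sum4^{-n})^{1/2}=3^{-1/2}$ in $E_1$ and $(\sum8^{-n})^{2/3}=7^{-2/3}$ in $E_2$. In $E_2$ one has $w_n\sqrt{p_n}=4^{-n}8^n=2^n$.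

**Theorem A.** $E_1,E_2,Y_0$ are separable and reflexive, and $E_1,E_1^*,Y_0,Y_0^*=E_2$ have monotone Schauder bases. For $X=C[0,1]$ and for $X=E_1$:

1. $\mathcal L(X,Y_0^*)\not\supset c_0$, so $X\widehat\otimes_\pi Y_0$ has no complemented subspace isomorphic to $\ell_1$;
2. $\mathcal L(X,Y_0^*)\ne\mathcal K(X,Y_0^*)$: the inclusion map $X\to E_2$ is bounded and not compact.

So both questions have a negative answer, even when both $X$ and $Y^*$ have the (metric) approximation property.

No assumption beyond ZFC is used, and the proof, in Sections 5 to 9, uses textbook facts only.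

## 5. Khintchine's inequality and Gaussian moments

**Khintchine.** For scalars $z_1,\dots,z_N$,
$$\Big(\sum|z_k|^2\Big)^{1/2}\le\sqrt3\,\mathrm{Av}_\varepsilon\Big|\sum\varepsilon_kz_k\Big|. \tag{7}$$
Let $S=\sum\varepsilon_kz_k$. Expand $|S|^4$ into terms $\varepsilon_i\varepsilon_j\varepsilon_k\varepsilon_l\,z_i\bar z_jz_k\bar z_l$. The average keeps those with the indices equal in pairs: $i=j,k=l$ and $i=l,j=k$ each give $(\sum|z_k|^2)^2$, and $i=k,j=l$ gives $|\sum z_k^2|^2$; the terms with all indices equal are counted three times instead of once. So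
$$\mathrm{Av}|S|^4=2\Big(\sum|z_k|^2\Big)^2+\Big|\sum z_k^2\Big|^2-2\sum|z_k|^4\le3\big(\mathrm{Av}|S|^2\big)^2 .$$
Hölder's inequality, with $\frac12=\frac13\cdot1+\frac23\cdot\frac14$, gives $\|S\|_2\le\|S\|_1^{1/3}\|S\|_4^{2/3}\le\|S\|_1^{1/3}\,3^{1/6}\|S\|_2^{2/3}$, that is, $\|S\|_2\le\sqrt3\|S\|_1$.

**Gaussian moments.** Let $g,g_1,g_2,\dots$ be independent real standard Gaussians and $\gamma_p=(\mathbb E|g|^p)^{1/p}$. For integers $m\ge1$ we have $\gamma_{2m}^{2m}=(2m-1)!!$, and
$$(m/e)^m\le m!\le(2m-1)!!\le(2m)^m;$$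
the first inequality is $e^m\ge m^m/m!$, the second is $2j-1\ge j$ factor by factor. The function $p\mapsto\gamma_p$ is nondecreasing. For $p\ge2$ use $m=\lfloor p/2\rfloor\ge p/4$ from below and $m=\lceil p/2\rceil\le p$ from above:
$$\sqrt{p/(4e)}\le\gamma_p\le\sqrt{2p}\qquad(p\ge2). \tag{8}$$
Next, $\mathbb E(\sum_{k\le N}g_k^2)^m=N(N+2)\cdots(N+2m-2)\le(N+2m)^m$, so for any integer $m\ge p/2$
$$\Big(\mathbb E\big(\textstyle\sum_{k\le N}g_k^2\big)^{p/2}\Big)^{1/p}\le\sqrt{N+2m}. \tag{9}$$
Finally, let $z_k$ be scalars. For real $t$, $\sum g_kt_k$ has the law of $\|t\|_2\,g$. One of $\sum(\operatorname{Re}z_k)^2$, $\sum(\operatorname{Im}z_k)^2$ is at least $\frac12\sum|z_k|^2$, and $|\sum g_kz_k|$ is at least the absolute values of its real and imaginary parts. Hence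
$$\mathbb E\Big|\sum g_kz_k\Big|^p\ge\gamma_p^p\,2^{-p/2}\Big(\sum|z_k|^2\Big)^{p/2}. \tag{10}$$

## 6. Reflexivity of $E(p,w,r)$ and its Haar basis

**Lemma 2.** Let $E=E(p,w,r)$.

(a) If $|f|\le|h|$ a.e. and $h\in E$, then $f\in E$ and $\|f\|_E\le\|h\|_E$. Also $w_1\|f\|_2\le\|f\|_E\le\|w\|_r\|f\|_\infty$ and $\|f\|_{p_n}\le w_n^{-1}\|f\|_E$.

(b) The map $J:E\to W=(\bigoplus_nL_{p_n})_{\ell_r}$, $Jf=(w_nf)_n$, is an isometry with closed range; so $E$ is a reflexive Banach space.

(c) The Haar system is a monotone basis of $E$, and its coordinate functionals form a monotone basis of $E^*$.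

*Proof.* **Part (a).** All claims are read off (6); the first inequality of the chain uses $\|f\|_2\le\|f\|_{p_1}$, valid since $p_1\ge2$.

**Part (b).** $J$ is isometric by definition. Suppose $Jf_j\to(u_n)_n$ in $W$. Then for every $n$, $f_j\to u_n/w_n$ in $L_{p_n}$, hence in $L_2$. So all $u_n/w_n$ equal the same function $f$, and $(u_n)=Jf$ with $f\in E$. The space $W$ is reflexive, being an $\ell_r$-sum with $1<r<\infty$ of reflexive spaces, and closed subspaces of reflexive spaces are reflexive.

**Part (c).** Haar functions are bounded, so they lie in $E$. The first $m$ Haar functions span the functions that are constant on each of $m$ dyadic intervals, since each new Haar function splits one interval. So the $m$-th partial sum operator $S_m$ is the conditional expectation onto a finite $\sigma$-algebra. It is a contraction on every $L_{p_n}$, and $\|f-S_mf\|_{p_n}\to0$ for $f\in L_{p_n}$ because dyadic step functions are dense and $p_n<\infty$. Contractivity in each coordinate of (6) gives $\|S_m\|_{E\to E}\le1$. For $f\in E$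 the numbers $w_n\|f-S_mf\|_{p_n}$ tend to zero as $m\to\infty$ for each $n$ and are dominated by $2w_n\|f\|_{p_n}$, a sequence in $\ell_r$; by dominated convergence $\|f-S_mf\|_E\to0$. Expansions are unique since they are unique in $L_2\supset E$. By James's theorem a basis of a reflexive space is shrinking, so the coordinate functionals form a basis of $E^*$; its partial sum projections are $S_m^*$, of norm at most 1. $\square$

## 7. The Orlicz property for $L_1(\mu)$, $C(K)^*$ and $E(p,w,s)^*$, $s\ge2$

**Lemma 3.** (a) $L_1(\mu)$, for any $\mu$, and $C(K)^*$ have the Orlicz property. (b) If $E=E(p,w,s)$ with $s\ge2$, then $E^*$ has the Orlicz property.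

*Proof of (a).* Let $h_1,\dots,h_N\in L_1(\mu)$ and $a_k\ge0$ with $\|a\|_2=1$. By Cauchy–Schwarz and (7), both pointwise,
$$\sum a_k\|h_k\|_1\le\int\Big(\sum|h_k|^2\Big)^{1/2}d\mu\le\sqrt3\,\mathrm{Av}_\varepsilon\Big\|\sum\varepsilon_kh_k\Big\|_1 .$$
The supremum over $a$ gives (5), since an average is at most the maximum. For measures $\mu_1,\dots,\mu_N\in C(K)^*$ apply this in $L_1(\nu)$ with $\nu=\sum|\mu_k|$ to the densities $d\mu_k/d\nu$.

*Proof of (b).* We want to repeat the computation of (a) for functionals on $E$. For that we represent them by functions, and we need a substitute for the weights $a_k$.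

**Step 1: functionals are integrals.** Let $\varphi\in E^*$. Extend $\varphi\circ J^{-1}$ from $J(E)$ to $W$ by Hahn–Banach. This gives $h_n\in L_{p_n'}$ with $A:=(\sum\|h_n\|_{p_n'}^{s'})^{1/s'}<\infty$ and $\varphi(f)=\sum_n\int h_nw_nf$. By Hölder, $\sum_nw_n\int|h_nf|\le A\|f\|_E$ for $f\in E$. Taking $f=1$ shows that $h=\sum w_nh_n$ converges absolutely a.e. For general $f\in E$, dominated convergence gives $hf\in L_1$ and $\varphi(f)=\int hf$. We say that $h$ *represents* $\varphi$. If $h$ represents $\varphi$ and $0\le G\in E$, then $G\,\overline{\operatorname{sgn}h}\in E$ has norm at most $\|G\|_E$ by Lemma 2(a), so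
$$\int|h|G=\varphi\big(G\,\overline{\operatorname{sgn}h}\big)\le\|\varphi\|\,\|G\|_E. \tag{11}$$

**Step 2: square functions in $E$.** Here $s\ge2$ enters. Let $u_1,\dots,u_N\in E$ and $G=(\sum|u_k|^2)^{1/2}$. The triangle inequality in $L_{p_n/2}$ gives
$$\|G\|_{p_n}^2=\Big\|\sum|u_k|^2\Big\|_{p_n/2}\le\sum_k\|u_k\|_{p_n}^2,$$
and the triangle inequality in $\ell_{s/2}$ gives
$$\|G\|_E^2=\big\|(w_n^2\|G\|_{p_n}^2)_n\big\|_{\ell_{s/2}}\le\Big\|\Big(\sum_kw_n^2\|u_k\|_{p_n}^2\Big)_n\Big\|_{\ell_{s/2}}\le\sum_k\|u_k\|_E^2 . \tag{12}$$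

**Step 3: conclusion.** Let $\varphi_k\in E^*$, $k\le N$, be represented by $h_k$; let $x_k\in B_E$ and $\|a\|_2=1$. Put $G=(\sum|a_kx_k|^2)^{1/2}$; by (12), $\|G\|_E\le1$. Since $\sum\varepsilon_kh_k$ represents $\sum\varepsilon_k\varphi_k$, Cauchy–Schwarz, (7) and (11) give
$$\Big|\sum a_k\varphi_k(x_k)\Big|\le\int\Big(\sum|h_k|^2\Big)^{1/2}G\le\sqrt3\,\mathrm{Av}_\varepsilon\int\Big|\sum\varepsilon_kh_k\Big|G\le\sqrt3\,\mathrm{Av}_\varepsilon\Big\|\sum\varepsilon_k\varphi_k\Big\| .$$
The supremum of the left side over $(x_k)$ and $a$ is $(\sum\|\varphi_k\|^2)^{1/2}$. $\square$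

## 8. No U2-sequences in $E(p,w,r)$ when $r<2$ and $w_n\sqrt{p_n}$ is unbounded

Concentrated sequences come first. The next lemma holds for every $r$.

**Lemma 4.** Let $E=E(p,w,r)$, $\|f_k\|_E=1$ and $\|f_k\|_2\to0$. Then there is a subsequence with
$$\tfrac14\|a\|_r\le\Big\|\sum a_jf_{k_j}\Big\|_E\le\tfrac32\|a\|_r\quad\text{for all finitely supported }a. \tag{13}$$

*Proof.* **Step 1: each coordinate dies.** We show $\|f_k\|_{p_n}\to0$ as $k\to\infty$, for each fixed $n$. If $p_n=2$ this is the hypothesis. Otherwise pick $n'$ with $p_{n'}>p_n$ and $\theta\in(0,1)$ with $\frac1{p_n}=\frac\theta2+\frac{1-\theta}{p_{n'}}$. Then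
$$\|f_k\|_{p_n}\le\|f_k\|_2^\theta\,\|f_k\|_{p_{n'}}^{1-\theta}\le\|f_k\|_2^\theta\,w_{n'}^{-(1-\theta)}\to0 .$$

**Step 2: choose blocks.** Let $P_I$ be the coordinate projection of $W$ onto $I\subset\mathbb N$, and $m_0=0$. Inductively choose $k_j>k_{j-1}$ with $\|P_{[1,m_{j-1}]}Jf_{k_j}\|\le2^{-j-2}$, which is possible by Step 1, and then $m_j>m_{j-1}$ with $\|P_{(m_j,\infty)}Jf_{k_j}\|\le2^{-j-2}$. Put $v_j=P_{(m_{j-1},m_j]}Jf_{k_j}$. Then $\|Jf_{k_j}-v_j\|\le2^{-j-1}\le\frac14$, so $\frac34\le\|v_j\|\le1$.

**Step 3: compare with $\ell_r$.** The $v_j$ have disjoint coordinate supports in an $\ell_r$-sum, so $\|\sum a_jv_j\|=(\sum|a_j|^r\|v_j\|^r)^{1/r}$ lies between $\frac34\|a\|_r$ and $\|a\|_r$. The errors satisfy $\|\sum a_j(Jf_{k_j}-v_j)\|\le\|a\|_\infty\sum2^{-j-1}\le\frac12\|a\|_r$. Since $J$ is an isometry, (13) follows. $\square$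

**Lemma 5.** If $r<2$ and $\sup_nw_n\sqrt{p_n}=\infty$, then $E=E(p,w,r)$ has no U2-sequence.

*Proof.* Suppose $(f_k)$ is a U2-sequence. We may assume it is normalized, with constant $C$.

**Case 1: $\liminf\|f_k\|_2=0$.** Pass to a subsequence with $\|f_k\|_2\to0$, and apply Lemma 4. With $a=(1,\dots,1,0,\dots)$ ($N$ ones) we get $\frac14N^{1/r}\le C\sqrt N$ for all $N$, impossible since $r<2$.

**Case 2: $\liminf\|f_k\|_2>0$.** Discarding finitely many terms, $\|f_k\|_2\ge\delta>0$ for all $k$. We compare two estimates of a random sum in one fixed $L_{p_n}$. Fix $n$, write $p=p_n$, take an integer $m\ge p/2$, and let $S=\sum_{k\le N}g_kf_k$. By Tonelli, (10), and Jensen on $[0,1]$ with the exponent $p/2\ge1$,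
$$\mathbb E\|S\|_p^p=\int_0^1\mathbb E\Big|\sum_{k\le N} g_kf_k(t)\Big|^pdt\ge\gamma_p^p\,2^{-p/2}\Big(\int_0^1\sum_{k\le N}|f_k|^2\Big)^{p/2}\ge\big(\gamma_p\,\delta\sqrt{N/2}\big)^p. \tag{14}$$
On the other hand, for every value of the Gaussians, $\|S\|_p\le w_n^{-1}\|S\|_E\le Cw_n^{-1}(\sum_{k\le N}g_k^2)^{1/2}$, so by (9)
$$(\mathbb E\|S\|_p^p)^{1/p}\le Cw_n^{-1}\sqrt{N+2m}.$$
Combine the two, divide by $\sqrt N$, and let $N\to\infty$ with $n,m$ fixed. The result is $w_n\gamma_{p_n}\le\sqrt2\,C/\delta$, for every $n$. By (8), $\sup_nw_n\sqrt{p_n}<\infty$, a contradiction. $\square$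

The order of the limits matters: on the upper side the random vector $(g_1,\dots,g_N)$ has length about $\sqrt N$ in every fixed moment once $N$ is large compared with $p$, while on the lower side the factor $\gamma_p$ remains.

## 9. Proof of Theorem A

**Step 1: structure.** By Lemma 2, $E_1$ and $E_2$ are reflexive with monotone bases, and so are their duals. Hence $Y_0^*=E_2^{**}=E_2$ canonically, and all these spaces are separable. The space $C[0,1]$ has the monotone Faber–Schauder basis. Spaces with a monotone basis have the metric approximation property, as noted in Section 1.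

**Step 2: no $c_0$ and no complemented $\ell_1$.** For $E_2$ we have $r=\frac32<2$ and $w_n\sqrt{p_n}=2^n\to\infty$, so $E_2$ has no U2-sequence by Lemma 5. Both $C[0,1]^*$ and $E_1^*$ have the Orlicz property, by Lemma 3(a) and by Lemma 3(b) with $s=2$. By Lemma 1, $\mathcal L(X,E_2)\not\supset c_0$ for both choices of $X$. This space is $(X\widehat\otimes_\pi Y_0)^*$ by (1), so (2) gives $X\widehat\otimes_\pi Y_0\not\supset_c\ell_1$.

**Step 3: the inclusion is bounded and not compact.** Since the $\ell_{3/2}$ norm is at most the $\ell_1$ norm, Cauchy–Schwarz gives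
$$\|f\|_{E_2}\le\sum_n4^{-n}\|f\|_{p_n}=\sum_n2^{-n}\big(2^{-n}\|f\|_{p_n}\big)\le3^{-1/2}\|f\|_{E_1},$$
and $\|f\|_{E_1}\le3^{-1/2}\|f\|_\infty$ by Lemma 2(a). So the inclusions $C[0,1]\to E_1\to E_2$ are bounded. The functions $f_k(t)=\cos(2\pi kt)$, $k\ge1$, are bounded in $C[0,1]$ and in $E_1$, and for $j\ne k$
$$\|f_j-f_k\|_{E_2}\ge w_1\|f_j-f_k\|_2=\tfrac14 .$$
So the inclusion $X\to E_2=Y_0^*$ is not compact in either case. $\blacksquare$

**Remark 1.** By the known result of Section 2, neither $E_1$ nor $E_2$ admits an unconditional finite-dimensional expansion of the identity.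

**Remark 2.** $E_1\widehat\otimes_\pi Y_0$ does contain a copy of $\ell_1$, necessarily uncomplemented. Let $r_n$ be the Rademacher functions and $y_n(f)=\int fr_n$. Then $|y_n(f)|\le\|f\|_2\le4\|f\|_{E_2}$, so $y_n\in Y_0$ with norm at most 4, and $\|r_n\|_{E_1}=3^{-1/2}$. For a sequence of signs $\theta$ let $\sigma_\theta$ be the measure-preserving map of $[0,1]$ that flips the $n$-th binary digit exactly when $\theta_n=-1$, and $T_\theta f=f\circ\sigma_\theta$. By Step 3, $\|T_\theta\|_{E_1\to E_2}\le3^{-1/2}\le1$, and $\langle T_\theta,r_n\otimes y_n\rangle=\int(\theta_nr_n)r_n=\theta_n$. Hence $\|\sum a_nr_n\otimes y_n\|_\pi\ge\max_\theta|\sum\theta_na_n|\ge\frac12\|a\|_1$, the last step by real and imaginary parts. So these notes do not address the variant of the problem in which "no copy of $\ell_1$" replaces "no complemented copy."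

## 10. When $X^*$ has the Orlicz property: a characterization

Lemma 1 turns out to be one arrow of an equivalence.

**Theorem B.** Let $X^*$ have the Orlicz property and $\mathcal L(X,\ell_2)\neq\mathcal K(X,\ell_2)$; the latter holds whenever $X\supset\ell_1$. For every Banach space $Y$ the following are equivalent: (i) $X\widehat\otimes_\pi Y\supset_c\ell_1$; (ii) $\mathcal L(X,Y^*)\supset c_0$; (iii) $\mathcal K(X,Y^*)\supset c_0$; (iv) $\mathcal L(Y,\ell_2)\ne\mathcal K(Y,\ell_2)$; (v) $Y^*$ has a U2-sequence.

Moreover, if $X^*$ has the Orlicz property and $X\supset\ell_1$, then $(X,Y_0)$ is a counterexample to the problem.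

The first lemma extracts an orthonormal basis from any non-compact operator into or out of $\ell_2$.

**Lemma 6.** (a) A weakly null sequence $(u_n)$ in $\ell_2$ with $\inf\|u_n\|>0$ has a subsequence equivalent to the unit basis of $\ell_2$.

(b) If $A:X\to\ell_2$ is not compact, there are a bounded sequence $(x_n)\subset X$ and $A'\in\mathcal L(X,\ell_2)$ with $A'x_n=e_n$.

(c) $Y^*$ has a U2-sequence if and only if $\mathcal L(Y,\ell_2)\ne\mathcal K(Y,\ell_2)$.

*Proof.* **Part (a).** The sequence is bounded, and its norms are bounded below, so we may normalize it; it stays weakly null. Choosing terms one after another, each almost orthogonal to all earlier ones, we get a subsequence with $\sum_{i\ne j}|\langle u_i\mid u_j\rangle|^2\le\frac14$, where $\langle\cdot\mid\cdot\rangle$ is the inner product. Its Gram matrix is $I+R$ with $\|R\|\le\|R\|_{HS}\le\frac12$, so $\frac12\|a\|_2^2\le\|\sum a_ju_j\|^2\le\frac32\|a\|_2^2$.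

**Part (b).** Take $x_n'\in B_X$ with $\|Ax_i'-Ax_j'\|\ge\delta>0$ for $i\ne j$ and, after passing to a subsequence, $(Ax_n')$ weakly convergent. Put $x_n=x'_{2n}-x'_{2n+1}$. Then $(Ax_n)$ is weakly null with $\|Ax_n\|\ge\delta$. By (a), after passing to a subsequence, there is an isomorphism $V$ from the closed span $H$ of $(Ax_n)$ onto $\ell_2$ with $VAx_n=e_n$. Put $A'=VP_HA$, where $P_H$ is the orthogonal projection onto $H$.

**Part (c).** The map $B\mapsto B^*$ is a bijection of $\mathcal L(Y,\ell_2)$ onto $\mathcal L(\ell_2,Y^*)$ with inverse $S\mapsto S^*|_Y$, and by Schauder's theorem it preserves compactness both ways. So we compare U2-sequences with non-compact operators $S:\ell_2\to Y^*$. If $(z_k)$ is a U2-sequence in $Y^*$, then $Se_k=z_k$ defines a bounded $S$; it is not compact since $e_k\to0$ weakly and $\|Se_k\|\not\to0$. Conversely, let $S$ be non-compact. Take a bounded $(v_n)$ with $(Sv_n)$ $\delta$-separated and, after passing to a subsequence, $(v_n)$ weakly convergent. The differences $u_n=v_{2n}-v_{2n+1}$ are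 weakly null with $\|Su_n\|\ge\delta$, so $\|u_n\|\ge\delta/\|S\|$. By (a) a subsequence of $(u_n)$ is equivalent to the $\ell_2$ basis, and the corresponding subsequence of $(Su_n)$ is a U2-sequence. $\square$

The second lemma supplies non-compact operators from any $X\supset\ell_1$.

**Lemma 7.** If $X\supset\ell_1$, there are $U\in\mathcal L(X,L_\infty)$ and a bounded $(x_n)\subset X$ with $Ux_n=r_n$ (Rademacher functions). Hence there are non-compact operators $X\to L_2\cong\ell_2$ and $X\to E(p,w,r)$ for all admissible parameters.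

*Proof.* Let $(x_n)$ be equivalent to the $\ell_1$ basis, $X_0$ its closed span, and $U_0:X_0\to L_\infty=L_1^*$ the bounded operator with $U_0x_n=r_n$. We extend $U_0$ to $X$. By (1), and by symmetry of the tensor product, $U_0$ is the functional $h\otimes x\mapsto\int h\,U_0x$ on $L_1\widehat\otimes_\pi X_0=L_1([0,1];X_0)$. This is isometrically a subspace of $L_1([0,1];X)=L_1\widehat\otimes_\pi X$ (R. Ryan, *Introduction to tensor products of Banach spaces*, Example 2.19). A Hahn–Banach extension of the functional gives $U:X\to L_1^*=L_\infty$ extending $U_0$. Compose $U$ with the inclusion of $L_\infty$ into $L_2$ or into $E$. The images of the bounded sequence $(x_n)$ are separated: $\|r_i-r_j\|_2=\sqrt2$ and $\|r_i-r_j\|_E\ge w_1\|r_i-r_j\|_2=\sqrt2\,w_1$ for $i\ne j$. $\square$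

*Proof of Theorem B.* **Step 1: the easy arrows.** (i)⇒(ii) is (2) together with (1). (iii)⇒(ii) is trivial. (ii)⇒(v) is Lemma 1 with $Z=Y^*$. (v)⇔(iv) is Lemma 6(c). The claim that $X\supset\ell_1$ implies $\mathcal L(X,\ell_2)\ne\mathcal K(X,\ell_2)$ is Lemma 7.

**Step 2: (iv)⇒(i) and (iii), the diagonal of Section 1 again.** By Lemma 6(b), applied to $X$ and to $Y$, take $A':X\to\ell_2$, $B':Y\to\ell_2$ and bounded $(x_n),(y_n)$ with $A'x_n=e_n=B'y_n$. The bilinear map $(x,y)\mapsto((A'x)_n(B'y)_n)_n\in\ell_1$ is bounded by Cauchy–Schwarz and induces $Q:X\widehat\otimes_\pi Y\to\ell_1$. With $R:\ell_1\to X\widehat\otimes_\pi Y$, $Re_n=x_n\otimes y_n$, we get $QR=I$. So $R$ is an isomorphism onto its image, and $RQ$ is a projection onto $R(\ell_1)\cong\ell_1$. This is (i). Since $Q$ is onto, $Q^*:\ell_\infty\to\mathcal L(X,Y^*)$ is an isomorphic embedding. Each $Q^*e_n$ is the rank-one operator $x\mapsto(A'x)_nB'^*e_n$, so $Q^*(c_0)\subset\mathcal K(X,Y^*)$, which is (iii).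

**Step 3: the counterexamples.** Let $X^*$ have the Orlicz property and $X\supset\ell_1$. The space $Y_0^*=E_2$ has no U2-sequence by Lemma 5, so (v), and hence (i), fails for $Y_0$. Lemma 7 gives a non-compact operator $X\to E_2$. $\blacksquare$

Spaces $X$ to which the last statement applies are $C(K)$ with $K$ non-scattered, $\ell_\infty$ and $L_\infty$. Two further kinds rest on cited theorems: the disc algebra, whose dual has cotype 2 (J. Bourgain, Acta Math. 152 (1984)) and which contains $\ell_1$ via $(z^{2^n})$; and any $C^*$-algebra containing $\ell_1$, such as $\mathcal L(\ell_2)$, since duals of $C^*$-algebras have cotype 2 (N. Tomczak-Jaegermann, Studia Math. 50 (1974); G. Pisier, J. Funct. Anal. 29 (1978)).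

## 11. Duals complemented in $L_1(\mu)$, and $C(K)$-spaces

A compact space $K$ is scattered if every nonempty subset has an isolated point.

**Theorem C.** Let $X\ne\{0\}$ satisfy

(H) $X^*$ is isomorphic to a complemented subspace of some $L_1(\mu)$.

(a) If $X\supset\ell_1$, then for every $Y$: $X\widehat\otimes_\pi Y\supset_c\ell_1\iff\mathcal L(Y,\ell_2)\neq\mathcal K(Y,\ell_2)$.

(b) If $X\not\supset\ell_1$, then for every $Y$: $X\widehat\otimes_\pi Y\supset_c\ell_1\iff Y\supset_c\ell_1$; and if $Y\not\supset_c\ell_1$ then $\mathcal L(X,Y^*)=\mathcal K(X,Y^*)$.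

(c) The implication "$X\widehat\otimes_\pi Y\not\supset_c\ell_1\Rightarrow\mathcal L(X,Y^*)=\mathcal K(X,Y^*)$" holds for all $Y$ if and only if $X\not\supset\ell_1$. For $X=C(K)$, $K$ compact Hausdorff, it holds for all $Y$ if and only if $K$ is scattered.

The space $C(K)$ satisfies (H): $C(K)^*$ is the $\ell_1$-sum of the spaces $L_1(\mu_i)$ over a maximal family of mutually singular probabilities, and such a sum is itself an $L_1(\mu)$. Every $\mathcal L_\infty$-space satisfies (H) (Lindenstrauss–Pełczyński, Studia Math. 29 (1968), §7; Lindenstrauss–Rosenthal, Israel J. Math. 7 (1969), Thm III); this only interprets the hypothesis and is not used.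

Besides [BP], we use these theorems.

* **[R]** Rosenthal's $\ell_1$-theorem (PNAS 1974; L. Dor 1975 for complex scalars): if $X\not\supset\ell_1$, every bounded sequence in $X$ has a weakly Cauchy subsequence.
* **[DP]** Dunford–Pettis–Grothendieck: if $u_n\to0$ weakly in $L_1(\mu)$ and $\psi_n\to0$ weakly in $L_1(\mu)^*$, then $\psi_n(u_n)\to0$.
* **[KP]** Kadec–Pełczyński (see Albiac–Kalton, *Topics in Banach Space Theory*, 1st ed., Thm 5.2.9): a bounded subset of $L_1(\nu)$, $\nu$ a probability, that is not relatively weakly compact contains a sequence equivalent to the $\ell_1$ basis whose closed span is complemented in $L_1(\nu)$.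
* **[PS]** Pełczyński–Semadeni (Studia Math. 18 (1959)): $C(K)\supset\ell_1$ if and only if $K$ is not scattered.

*Proof.* Fix operators $i:X^*\to L_1(\mu)$ and $\pi:L_1(\mu)\to X^*$ with $\pi i=I$. Then $X^*$ is isomorphic to a subspace of $L_1(\mu)$, so it has the Orlicz property by Lemma 3(a).

**Part (a).** This is (i)⇔(iv) of Theorem B, whose hypotheses hold since $X\supset\ell_1$.

**Part (b), Step 1: $X^*$ has the Schur property,** that is, weakly null sequences in $X^*$ are norm null. First, if $\xi_n\to0$ weakly in $X$ and $x_n^*\to0$ weakly in $X^*$, then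
$$x_n^*(\xi_n)=\langle\xi_n,\pi ix_n^*\rangle=\langle\pi^*\xi_n,ix_n^*\rangle\to0 \tag{15}$$
by [DP], because $\pi^*\xi_n\to0$ weakly in $L_1(\mu)^*$ and $ix_n^*\to0$ weakly. Now suppose, after passing to a subsequence, that $x_n^*\to0$ weakly and $\|x_n^*\|>\delta>0$. Take $x_n\in B_X$ with $|x_n^*(x_n)|>\delta$. By [R], after passing to a further subsequence, $(x_n)$ is weakly Cauchy. Choose $k(n)$ strictly increasing with $|x^*_{k(n)}(x_n)|<1/n$. Then $x_{k(n)}-x_n\to0$ weakly, so $x^*_{k(n)}(x_{k(n)}-x_n)\to0$ by (15). Hence $x^*_{k(n)}(x_{k(n)})\to0$, a contradiction.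

To use this we turn operators around: $T\mapsto T^*|_Y$ is an isometry of $\mathcal L(X,Y^*)$ onto $\mathcal L(Y,X^*)$, and it preserves compactness both ways by Schauder's theorem.

**Part (b), Step 2: the equivalence.** Fix $x_0\in X$ and $x_0^*\in X^*$ with $x_0^*(x_0)=1$. The maps $y\mapsto x_0\otimes y$ and $x\otimes y\mapsto x_0^*(x)y$ show that $Y$ is isomorphic to a complemented subspace of $X\widehat\otimes_\pi Y$. This gives "⇐". For "⇒" assume $Y\not\supset_c\ell_1$, so $Y^*\not\supset c_0$ by [BP], and suppose $X\widehat\otimes_\pi Y\supset_c\ell_1$. By (2) there is $(S_k)\subset\mathcal L(Y,X^*)$ equivalent to the $c_0$ basis. Take $\delta>0$ and $y_k\in B_Y$ with $\|S_ky_k\|>\delta$. For $\zeta\in X^{**}$ the sums $\sum_{k\le N}\varepsilon_kS_k^*\zeta$ are uniformly bounded, so $\sum S_k^*\zeta$ is weakly unconditionally Cauchy in $Y^*$. By [BP] it converges, so $\|S_k^*\zeta\|\to0$ and $\zeta(S_ky_k)=(S_k^*\zeta)(y_k)\to0$. Thus $S_ky_k\to0$ weakly in $X^*$, and in norm by Step 1, a contradiction.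

**Part (b), Step 3: compactness.** We show that a non-compact $S:Y\to X^*$ forces $Y\supset_c\ell_1$. Take $y_n\in B_Y$ with $(Sy_n)$ $\delta$-separated. A weakly convergent subsequence of $(Sy_n)$ would converge in norm by the Schur property, so there is none. By Eberlein–Šmulian, $\{Sy_n\}$ is not relatively weakly compact in $X^*$; since $i$ is an isomorphism onto a weakly closed subspace, $\{iSy_n\}$ is not relatively weakly compact in $L_1(\mu)$. These countably many functions vanish off a $\sigma$-finite set $A$. The space $L_1(\mu|_A)$ is complemented in $L_1(\mu)$ by restriction and isometric to $L_1$ of a probability. So [KP] gives indices $n_j$ and an operator $Q:L_1(\mu)\to\ell_1$ with $QiSy_{n_j}=e_j$. Define $R:\ell_1\to Y$ by $Re_j=y_{n_j}$. Then $(QiS)R=I_{\ell_1}$, so $Y\supset_c\ell_1$. Hence if $Y\not\supset_c\ell_1$, every operator $Y\to X^*$ is compact, and so is every operator $X\to Y^*$.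

**Part (c).** If $X\not\supset\ell_1$ and $X\widehat\otimes_\pi Y\not\supset_c\ell_1$, then $Y\not\supset_c\ell_1$ by the equivalence in (b), and (b) gives the equality. If $X\supset\ell_1$, then $Y_0$ is a counterexample by Theorem B. For $X=C(K)$ use [PS]. $\blacksquare$

## 12. The exact range of parameters

**Theorem D.** Let $E=E(p,w,r)$. Then $E$ has no U2-sequence if and only if $r<2$ and $\sum_n(w_n\sqrt{p_n})^r=\infty$. Hence, for any $X\supset\ell_1$ with $X^*$ having the Orlicz property (e.g. $X=C[0,1]$), one always has $\mathcal L(X,E)\ne\mathcal K(X,E)$, and $X\widehat\otimes_\pi E^*\not\supset_c\ell_1$ if and only if $r<2$ and $\sum_n(w_n\sqrt{p_n})^r=\infty$.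

Lemma 5 looked at one $n$ at a time, so it could only use $\sup_nw_n\sqrt{p_n}=\infty$. To use the divergent sum we must add over $n$, but the lower bound (14) concerns a different moment, the $p_n$-th, for each $n$. Gaussian concentration lets us replace all of them by first moments at a cost that does not grow with $N$. The statement (Tsirelson–Ibragimov–Sudakov; Boucheron–Lugosi–Massart, *Concentration Inequalities*, Thm 5.6) is: if $F:\mathbb R^N\to\mathbb R$ is $L$-Lipschitz and $G=(g_1,\dots,g_N)$, then $\mathbb P(|F(G)-\mathbb EF(G)|>t)\le2e^{-t^2/(2L^2)}$. Integrating $pt^{p-1}$ against this tail gives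
$$\big(\mathbb E|F(G)-\mathbb EF(G)|^p\big)^{1/p}\le c(p)L,\qquad c(p)^p=2p\int_0^\infty s^{p-1}e^{-s^2/2}ds, \tag{16}$$
with $c(p)$ independent of $N$.

*Proof.* **Step 1: the conditions exclude U2-sequences.** Let $r<2$, $\sum(w_n\sqrt{p_n})^r=\infty$, and let $(f_k)$ be a normalized U2-sequence with constant $C$. Case 1 of the proof of Lemma 5 used only $r<2$, so it is excluded as before, and we may assume $\|f_k\|_2\ge\delta>0$. Let $F_n(t)=\|\sum_{k\le N}t_kf_k\|_{p_n}$ for $t\in\mathbb R^N$. Since $|F_n(t)-F_n(s)|\le w_n^{-1}\|\sum(t_k-s_k)f_k\|_E\le Cw_n^{-1}\|t-s\|_2$, it is $(C/w_n)$-Lipschitz. By (14), the triangle inequality for the $p_n$-th moment, and (16),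
$$\gamma_{p_n}\delta\sqrt{N/2}\le\big(\mathbb EF_n(G)^{p_n}\big)^{1/p_n}\le\mathbb EF_n(G)+c(p_n)C/w_n. \tag{17}$$
By Jensen, first with $r\ge1$ and then with $r\le2$, for each $M$
$$\sum_{n\le M}w_n^r(\mathbb EF_n(G))^r\le\sum_{n\le M}w_n^r\,\mathbb EF_n(G)^r\le\mathbb E\Big\|\sum_{k\le N}g_kf_k\Big\|_E^r\le C^r\,\mathbb E\|G\|_2^r\le C^rN^{r/2}.$$
Divide by $N^{r/2}$ and let $N\to\infty$ with $M$ fixed. By (17), $\liminf_NN^{-1/2}\mathbb EF_n(G)\ge\gamma_{p_n}\delta/\sqrt2$, so $\sum_{n\le M}(w_n\gamma_{p_n})^r\le(\sqrt2\,C/\delta)^r$ for all $M$. By (8) this contradicts the divergence assumption.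

**Step 2: if $r\ge2$, there is a concentrated U2-sequence.** Put $f_k=\chi_{[0,1/k]}/\|\chi_{[0,1/k]}\|_E$. Choose $n$ with $p_n>2$; since $\|\chi_{[0,1/k]}\|_E\ge w_nk^{-1/p_n}$, we get $\|f_k\|_2\le w_n^{-1}k^{1/p_n-1/2}\to0$. By Lemma 4 a subsequence satisfies $\|\sum a_jf_{k_j}\|_E\le\frac32\|a\|_r\le\frac32\|a\|_2$, so it is a U2-sequence.

**Step 3: if the sum converges, there is a spread one.** Let $B:=(\sum(w_n\sqrt{p_n})^r)^{1/r}<\infty$ and realize independent standard Gaussians $g_k$ on $[0,1]$. Splitting $a$ into real and imaginary parts, $\|\sum a_kg_k\|_p\le2\gamma_p\|a\|_2\le2\sqrt{2p}\,\|a\|_2$ for $p\ge2$, by (8). Hence $\|\sum a_kg_k\|_E\le2\sqrt2\,B\|a\|_2$. Also $\|g_k\|_E\ge w_1\|g_k\|_2=w_1$. So $(g_k)$ is a U2-sequence.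

**Step 4: the final statement.** $\mathcal L(X,E)\ne\mathcal K(X,E)$ is Lemma 7. The rest is (i)⇔(v) of Theorem B with $Y=E^*$ and $Y^*=E$, by reflexivity. $\blacksquare$

## 13. Finite cotype of $Y^*$ excludes counterexamples with $X=C(K)$

In $E_2$ the exponents $p_n$ tend to infinity. For $X=C(K)$ this kind of behavior is unavoidable in the following sense. Recall that $Z$ has cotype $q$ if $(\sum\|z_k\|^q)^{1/q}\le c\,(\mathrm{Av}_\varepsilon\|\sum\varepsilon_kz_k\|^2)^{1/2}$ for all finite families; for $Z\ne\{0\}$ this forces $q\ge2$, as one sees by repeating a single vector.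

**Theorem E.** If $Y^*$ has cotype $q$ for some $q<\infty$ and $C(K)\widehat\otimes_\pi Y\not\supset_c\ell_1$, then $\mathcal L(C(K),Y^*)=\mathcal K(C(K),Y^*)$.

We use three theorems.

* **Maurey** (Diestel–Jarchow–Tonge, *Absolutely Summing Operators*, Thm 11.14): if $Z$ has cotype $q<\infty$ and $\rho>q$, every operator $C(K)\to Z$ is $\rho$-summing.
* **Pietsch** (ibid., Cor. 2.15): a $\rho$-summing $T:C(K)\to Z$ factors as $T=Bj$, where $j:C(K)\to L_\rho(\nu)$ is the natural map, $\nu$ is a probability on $K$, and $B:L_\rho(\nu)\to Z$ is bounded.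
* **Burkholder** (Ann. Math. Statist. 37 (1966)): for $1<\rho<\infty$ and martingale differences $(d_j)$, $\|\sum d_j\|_\rho\le c_\rho\|(\sum|d_j|^2)^{1/2}\|_\rho$ (complex case via real and imaginary parts).

*Proof.* If $Y=\{0\}$ there is nothing to prove. If $K$ is scattered, use Theorem C(c). So let $K$ be non-scattered; then $C(K)\supset\ell_1$ by [PS]. Suppose $T:C(K)\to Y^*$ is not compact. The plan is to build a U2-sequence in $Y^*$ and to apply Theorem B.

**Step 1: pass to $L_\rho(\nu)$.** Fix $\rho>q$, so $\rho>2$, and write $T=Bj$ by Maurey and Pietsch. Take $f_n\in B_{C(K)}$ with $(Tf_n)$ $\delta$-separated and, after passing to a subsequence, $(jf_n)$ weakly convergent in the reflexive space $L_\rho(\nu)$. Put $u_n=j(f_{2n}-f_{2n+1})$. Then $u_n\to0$ weakly, $|u_n|\le2$, and $\|Bu_n\|=\|T(f_{2n}-f_{2n+1})\|\ge\delta$.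

**Step 2: a subsequence is almost a martingale difference sequence.** Let $\mathcal F_0$ be the trivial $\sigma$-algebra. Given the finite $\sigma$-algebra $\mathcal F_{j-1}$, choose $n_j>n_{j-1}$ with $\|\mathbb E(u_{n_j}|\mathcal F_{j-1})\|_\rho\le2^{-j}$; this is possible because $\mathbb E(\cdot|\mathcal F_{j-1})$ has finite rank, and finite-rank operators send weakly null sequences to norm null ones. Then choose a finite $\sigma$-algebra $\mathcal F_j\supset\mathcal F_{j-1}$ and an $\mathcal F_j$-measurable $s_j$ with $\|u_{n_j}-s_j\|_\rho\le2^{-j-1}$. Since $\mathbb E(\cdot|\mathcal F_j)$ is a contraction that fixes $s_j$, we get $\|u_{n_j}-\mathbb E(u_{n_j}|\mathcal F_j)\|_\rho\le2^{-j}$. Put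
$$d_j=\mathbb E(u_{n_j}|\mathcal F_j)-\mathbb E(u_{n_j}|\mathcal F_{j-1}).$$
These are martingale differences with $|d_j|\le4$ and $\|u_{n_j}-d_j\|_\rho\le2^{1-j}$.

**Step 3: the upper $\ell_2$ estimate.** The $a_jd_j$ are also martingale differences, and $(\sum|a_jd_j|^2)^{1/2}\le4\|a\|_2$ pointwise. By Burkholder's inequality,
$$\Big\|\sum a_ju_{n_j}\Big\|_\rho\le4c_\rho\|a\|_2+\|a\|_\infty\sum_j2^{1-j}\le(4c_\rho+2)\|a\|_2 .$$
So $\|\sum a_jBu_{n_j}\|\le\|B\|(4c_\rho+2)\|a\|_2$ and $\|Bu_{n_j}\|\ge\delta$, that is, $(Bu_{n_j})$ is a U2-sequence in $Y^*$.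

**Step 4: conclusion.** The dual of $C(K)$ has the Orlicz property by Lemma 3(a), and $C(K)\supset\ell_1$. By (v)⇒(i) of Theorem B, $C(K)\widehat\otimes_\pi Y\supset_c\ell_1$, contrary to the hypothesis. $\blacksquare$
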